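# PI spaces of analytic dimension $n$ and Assouad–Nagata dimension $1$

## 1. A labelled retraction of the square onto its boundary

Let $S=[0,1]^2$, $c=(\frac12,\frac12)$, and let $|\cdot|_\infty$ be the sup norm. There is no continuous retraction of $S$ onto $\partial S$. The object on which everything below turns is a substitute: a finite family of maps from $S\setminus\{c\}$ to $\partial S$, indexed by a label $\lambda$, together with a rule for changing the label when the point of $S$ moves. Near $\partial S$ the label has no effect. In the middle of $S$, as the label runs through all its values, the image runs around the whole of $\partial S$.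

**The step function.** Choose a smooth even $1$-periodic function that is nonnegative, vanishes on $[-\frac15,\frac15]$ and has integral $1$ over a period, and let $\chi$ be its primitive with $\chi(0)=0$. Then $\chi:\mathbb R\to\mathbb R$ is smooth, nondecreasing and odd, $\chi(t+1)=\chi(t)+1$, and $\chi=0$ on $[-\frac15,\frac15]$. Consequently
$$\chi(1-t)=1-\chi(t),\qquad \chi=k\ \text{ on }[k-\tfrac15,k+\tfrac15]\ (k\in\mathbb Z),\qquad \chi(\tfrac12)=\tfrac12,\qquad |\chi(t)-t|\le1 .$$

**The boundary circle.** Let $e:\mathbb R/4\mathbb Z\to\partial S$ be the perimeter parametrization: $(t,0)$, $(1,t-1)$, $(3-t,1)$, $(0,4-t)$ for $t$ in $[0,1],[1,2],[2,3],[3,4]$. The corners are $e(0),e(1),e(2),e(3)$. The function $\chi$ descends to a map of $\mathbb R/4\mathbb Z$, also called $\chi$.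

**The angular function $\beta$.** On the collar $\{q\in S:|q-c|_\infty>0.3\}$ put
$$\beta_0(q)=\begin{cases}\chi(q_1)& q_2<\frac15,\\ 1+\chi(q_2)& q_1>\frac45,\\ 3-\chi(q_1)& q_2>\frac45,\\ -\chi(q_2)& q_1<\frac15,\end{cases}\qquad\text{in }\mathbb R/4\mathbb Z .$$
On overlaps the two formulas agree. For instance, if $q_2>\frac45$ and $q_1<\frac15$ they give $3-0$ and $-1$, which are equal modulo $4$; at the other three corners both formulas give $0$, $1$, $2$. So $\beta_0$ is smooth, and it has winding number $1$. The function $\vartheta(q)=\frac2\pi\arg(q-c)\in\mathbb R/4\mathbb Z$ also has winding number $1$, so $\beta_0-\vartheta$ lifts to a smooth real function $\Theta$ on the collar. Choose smooth cutoffs on $S$ with values in $[0,1]$: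

* $\zeta=1$ where $|q-c|_\infty\ge.4$, and $\zeta=0$ where $|q-c|_\infty\le.35$;
* $\kappa=0$ where $|q-c|_\infty\ge.4$, and $\kappa=1$ where $|q-c|_\infty\le.3$;
* $\psi=0$ where $|q-c|_\infty\le.1$, and $\psi=1$ where $|q-c|_\infty\ge.2$.

Then $\beta:=\vartheta+\zeta\Theta:S\setminus\{c\}\to\mathbb R/4\mathbb Z$ is smooth and equals $\beta_0$ where $|q-c|_\infty\ge.4$, and $\omega:=\psi\,d\beta$ is a smooth $1$-form on all of $S$. All these functions are fixed once and for all.

**The labelled maps.** Let $L$ be a large odd integer, $\delta=L^{-2}$, and $J=(\delta\mathbb Z)/4\mathbb Z\subset\mathbb R/4\mathbb Z$, so $|J|=4L^2$. For $\lambda\in J$ let $\langle\lambda\rangle\in[-2,2)$ be its representative. For $q\in S\setminus\{c\}$ put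
$$F(q,\lambda)=\beta(q)+\kappa(q)\langle\lambda\rangle\in\mathbb R/4\mathbb Z,\qquad f_S(q,\lambda)=e\big(\chi(F(q,\lambda))\big)\in\partial S. \tag{1.1}$$

**Collar formula.** Write $\chi^2=\chi\circ\chi$. If $q$ is within sup-distance $\frac1{10}$ of the bottom, right, top or left side, then for every $\lambda$
$$f_S(q,\lambda)=(\chi^2(q_1),0),\quad(1,\chi^2(q_2)),\quad(\chi^2(q_1),1),\quad(0,\chi^2(q_2))\quad\text{respectively.} \tag{1.2}$$
Indeed $|q-c|_\infty\ge.4$ there, so $\kappa=0$ and $\beta=\beta_0$. Near the top, $\chi(F)=\chi(3-\chi(q_1))=3-\chi^2(q_1)$, and $e$ sends this to $(\chi^2(q_1),1)$. Near the right side $\chi(F)=1+\chi^2(q_2)$, near the bottom $\chi(F)=\chi^2(q_1)$, and near the left side $\chi(F)=-\chi^2(q_2)$.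

For example, $f_S((\frac12,0),\lambda)=(\frac12,0)$ for all $\lambda$. On the other hand, if $|q-c|_\infty\le.3$, then $\kappa=1$ and $F(q,J)=\beta(q)+J$ consists of $4L^2$ equally spaced points of the circle. Averaged over $\lambda$, the rule (1.1) is a measure-valued retraction: a point mass in the collar, spread over the whole circle in the middle.

**What $\omega$ is for.** When $q$ moves near $c$, $\beta(q)$ changes fast. We shall compensate by changing $\lambda$, so that $F$ changes by about $\int\omega$ instead of by the increment of $\beta$. Near $c$ we have $\omega=0$, so $F$ is almost frozen there while the label absorbs the rotation. The price is that carrying a label around a closed loop may return a different label. By Stokes' theorem,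
$$\int_Sd\omega=\int_{\partial S}d\beta=4 .\tag{1.3}$$
This total discrepancy of $4$ is distributed smoothly, so a square of side $1/L$ receives only $O(L^{-2})$. That is the reason for the mesh $\delta=L^{-2}$ of $J$.

We shall use $f_S$ to map fine graphs to coarse graphs. The limit of the resulting tower will be a space in which Lipschitz functions have $n$ independent partial derivatives, but which at every scale can be covered like a graph.

## 2. PI spaces, charts, and covers at scale $s$

**Definition (upper gradient).** A Borel function $g\ge0$ is an upper gradient of $u$ if $|u(b)-u(a)|\le\int_cg\,ds$ for every rectifiable curve $c$ from $a$ to $b$. For a Lipschitz $u$ the constant $\mathrm{Lip}(u)$ is one.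

**Definition (PI space).** A PI space is a complete metric measure space $(X,d,\mu)$, with $\mu$ Borel and $0<\mu(B)<\infty$ for all balls $B$, such that

1. $\mu$ is doubling: $\mu(B(x,2r))\le C_D\,\mu(B(x,r))$ for all $x\in X$, $r>0$;
2. for some $p\ge1$ the $(1,p)$-Poincaré inequality of Heinonen–Koskela holds: there are $C,\sigma\ge1$ such that for every ball $B=B(x,r)$, every Lipschitz $u$ and every upper gradient $g$ of $u$,
$$\frac1{\mu(B)}\int_B|u-u_B|\,d\mu\le C\,r\Big(\frac1{\mu(\sigma B)}\int_{\sigma B}g^p\,d\mu\Big)^{1/p},$$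
where $u_B$ is the mean value of $u$ on $B$.

By Hölder's inequality the case $p=1$ implies all $p\ge1$.

**Definition (chart, analytic dimension).** A chart of dimension $k$ is a pair $(U,\phi)$ with $U\subset X$ measurable, $\mu(U)>0$, and $\phi:X\to\mathbb R^k$ Lipschitz, such that for every Lipschitz $f:X\to\mathbb R$ and a.e. $x\in U$ there is a unique $df(x)\in\mathbb R^k$ with
$$f(y)=f(x)+df(x)\cdot(\phi(y)-\phi(x))+o(d(x,y))\qquad(y\to x).$$
By Cheeger's theorem a PI space has a countable atlas of charts of positive measure, covering it up to measure zero, with dimensions bounded in terms of the doubling and Poincaré constants. Two charts of positive measure have the same dimension on a positive-measure set where they overlap. The analytic dimension is the maximum of the chart dimensions; it does not depend on the atlas.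

For example, on $[0,1]^n$ the identity is a chart of dimension $n$, by Rademacher's theorem.

**Definition (Assouad–Nagata dimension).** $\dim_NX$ is the smallest integer $m\ge0$ for which there is $c>0$ such that for every $s>0$ there is a cover of $X$ by sets of diameter at most $cs$ with every subset of $X$ of diameter at most $s$ meeting at most $m+1$ members.

For example, cover $[0,1]$ by the intervals $[2sj,2s(j+1)]\cap[0,1]$. A set of diameter at most $s$ lies in an interval of length $s$. If that interval met three of these intervals, it would contain one of length $2s$, which is impossible. So $\dim_N[0,1]\le1$. It is not $0$, by the connectedness argument of Section 7, which applies to every connected space with more than one point.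

The question, posed in the paper of Bruce Kleiner and Andrea Schioppa, "PI spaces with analytic dimension 1 and arbitrary topological dimension", arXiv:1504.06646 (2015), is this. Fix $n\ge2$. Is there a PI space of analytic dimension $n$ and Assouad–Nagata dimension $1$?

For $n=1$ the interval would do. For $n=2$ the obvious space of analytic dimension $2$, the square $[0,1]^2$, fails: by Lang–Schlichenmaier (*Nagata dimension, quasisymmetric embeddings, and Lipschitz extensions*, IMRN 2005), $\dim_N$ is at least the topological dimension. We need a space with $n$ independent directions which is one-dimensional at every scale. The answer is yes for every $n\ge2$.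

> **Theorem 1.** Let $n\ge 2$. For every sufficiently large odd integer $L$ there is a compact connected metric measure space $(X,\rho,\mu)$ which is Ahlfors $Q$-regular with $Q=3n-2+(n-1)\frac{\log 4}{\log L}$, satisfies the $(1,1)$-Poincaré inequality (hence $(1,p)$ for all $p\ge1$), has analytic dimension exactly $n$ ($X$ is a finite union of open charts of dimension $n$), and has Assouad–Nagata dimension exactly $1$.

Ahlfors $Q$-regular means that $C^{-1}r^Q\le\mu(B(x,r))\le Cr^Q$ for $0<r\le\operatorname{diam}X$. We shall also prove a complement, in Section 12.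

> **Theorem 2.** For all integers $1\le m\le n$ there is a PI space with analytic dimension $n$ and Assouad–Nagata dimension $m$.

**Textbook facts used.** Path lifting in coverings; an inverse limit of compact connected spaces with surjective bonding maps is compact and connected and projects onto each factor; compactness of probability measures on a compact metrizable space, and the portmanteau theorem; Fubini, conditional expectation, and the Arzelà–Ascoli theorem; Lebesgue's differentiation theorem for doubling measures; Rademacher's theorem.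

## 3. Why a map between grids needs labels

To get Nagata dimension $1$ it is natural to seek $X$ as an inverse limit of graphs $\Gamma_k$ with edges of length $L^{-k}$. A graph is covered by balls of radius $\frac13$ (in units of an edge) about the vertices and by the middle thirds of the edges, and a small set meets at most one of each. To get $n$ partial derivatives, $\Gamma_k$ should have $n$ families of "coordinate lines".

For $n=2$ the first thing to try is this. Let $\Gamma_0$ be the unit grid in the plane and $\Gamma_1$ the grid of mesh $1/L$, and look for a map $|\Gamma_1|\to|\Gamma_0|$ that moves points a bounded amount and contracts by $O(1/L)$ when edges have unit length in both graphs. On a unit cell, this asks to push the fine grid of $S$ to $\partial S$.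

**Remark (no single-valued map).** *Let $V=\{0,\frac1L,\dots,1\}^2$. There is no $f:V\to\partial S$ that maps $V\cap\sigma$ into $\sigma$ for each closed side $\sigma$ of $S$ and maps neighboring points to points of perimeter distance less than $1$.* Suppose $f$ exists; it fixes the corners. Give each oriented edge of the fine grid the increment of $e^{-1}\circ f$ along the short arc, a number in $(-1,1)$. The increments around a small square sum to a multiple of $4$ in $(-4,4)$, hence to $0$. Adding over all small squares, interior edges cancel, so the increments along the boundary of $S$ sum to $0$. But along each side the values of $f$ stay in that side and run from its first corner to its last, so the increments along the boundary sum to $4$.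

The obstruction is the total $4$, forced to vanish on each small square because $f$ must return to its value. With labels it need not: by (1.3) each small square may contribute $O(L^{-2})$, provided the label changes by that amount. So the fine graph will be a finite "cover with holonomy" of a fine grid, with vertices $(p,\lambda)$. We then need three things, which are the properties (P3), (P2), (P4) of the next section:

* the map to the coarse grid contracts by $O(1/L)$, with *second differences* of size $O(1/L^2)$. This makes the maps $X\to\Gamma_k$ coarsely Lipschitz uniformly in $k$, which is what the covering argument needs;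
* near coordinate lines the map is explicit. This gives curves along which to differentiate;
* any two labels can be connected. This gives the Poincaré inequality.

## 4. Labelled lattice points over a grid in $n$ dimensions

**Conventions.** $C$ denotes constants depending only on $n$ (and the fixed functions of Section 1); $C_L$ may also depend on $L$. $L$ is odd and $L\ge L_0(n)$, where $L_0(n)$ is large enough for finitely many conditions whose other constants depend only on $n$; "for $L$ large" refers to these. $\mathrm{Gr}_m\subset\mathbb R^m$ is the grid with vertices $\mathbb Z^m$ and edges $[v,v+e_j]$; the point $v+re_j$ of this edge has coordinate $r\in[0,1]$. Put $\mathrm{Gr}=\mathrm{Gr}_n$ and $\mathcal B=\mathrm{Gr}/\mathbb Z^n\subset\mathbb T^n=\mathbb R^n/\mathbb Z^n$, which is $n$ loops at one vertex. On $\mathbb T^n$, $|\cdot|_\infty$ is the quotient norm.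

**Step 1: the map to the grid.** We define $\tilde f:\mathbb Z^n\times J^{n-1}\to\mathrm{Gr}$ by adding one coordinate at a time, using $f_S$ each time. For $x=(p,\lambda)\in\mathbb Z^n\times J^{n-1}$ put
$$y_1(x)=\chi(p_1/L)\in\mathrm{Gr}_1=\mathbb R .$$
Given $y_m(x)\in\mathrm{Gr}_m$ with $1\le m\le n-1$, put $Z_m(x)=(y_m(x),p_{m+1}/L)\in\mathrm{Gr}_m\times\mathbb R$. This square complex has cells $E\times[k,k+1]\cong S$, $E$ an edge of $\mathrm{Gr}_m$ (the coordinate of $E$ is $q_1$, and $q_2$ is the last coordinate minus $k$). Its $1$-skeleton is $\mathrm{Gr}_{m+1}$. Put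
$$y_{m+1}(x)=f_S(Z_m(x),\lambda_m)\quad\text{in a cell containing }Z_m(x),\qquad \tilde f:=y_n .$$
This makes sense. $Z_m(x)$ is not a cell center, because $p_{m+1}/L\in\mathbb Z+\frac12$ is impossible for odd $L$. If $Z_m(x)$ lies in two cells, it lies on a common side or at a common vertex, and there (1.2) gives the same point from both cells (apply $\chi^2$ to the coordinate of the side). Note that $y_m$ depends only on $p_1,\dots,p_m,\lambda_1,\dots,\lambda_{m-1}$.

**(P1) Equivariance.** *$\tilde f(p+Lz,\lambda)=\tilde f(p,\lambda)+z$ for $z\in\mathbb Z^n$, and $|\tilde f(p,\lambda)-p/L|_\infty\le n$.*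

The first claim holds because $\chi(t+1)=\chi(t)+1$ and $f_S$ is the same in each cell; the translation shifts each $y_m$ by $(z_1,\dots,z_m)$. For the second, $|y_m(x)-(p_1,\dots,p_m)/L|_\infty\le m$ by induction: it holds for $m=1$ since $|\chi(t)-t|\le1$, and $y_{m+1}$ and $Z_m$ lie in a common unit cell.

**(P2) Tubes.** *Let $i\le m$, $v\in\mathbb Z^m$ and $|p_l/L-v_l|\le\frac1{10}$ for all $l\le m$, $l\ne i$. Then*
$$y_m(x)=\sum_{l\ne i}v_le_l+g(p_i/L)\,e_i,\qquad g=g_{m,i}=\chi^N\text{ for some }N=N(m,i)\ge1 .$$
*Hence $g$ is smooth and nondecreasing, $g(t+1)=g(t)+1$, $g(\frac12)=\frac12$, and $g(t)=k$ for $|t-k|\le\frac15$, $k\in\mathbb Z$.*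

*Proof.* For $m'<i$ we show $y_{m'}=(v_1,\dots,v_{m'})$. For $m'=1$ it is $\chi(p_1/L)=v_1$. If it holds for $m'$ and $m'+1<i$, then $Z_{m'}$ lies on a vertical side within $\frac1{10}$ of a corner, and (1.2) gives $y_{m'+1}=(v_1,\dots,v_{m'},\chi^2(p_{m'+1}/L))=(v_1,\dots,v_{m'+1})$. Next, $y_i=(v_1,\dots,v_{i-1},\chi^2(p_i/L))$, because $Z_{i-1}$ lies on a vertical side; for $i=1$, $y_1=\chi(p_1/L)$. For $m'\ge i$, $y_{m'}$ lies on an edge in direction $e_i$ and $p_{m'+1}/L$ is within $\frac1{10}$ of $v_{m'+1}$, so $Z_{m'}$ lies near the bottom or top of a cell. By (1.2) the last coordinate becomes $v_{m'+1}$ and the $i$-coordinate is replaced by its $\chi^2$-image. $\square$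

**Step 2: moving a lattice point and its labels.** We now define permutations $a_1,\dots,a_n$ of $V(G):=\mathbb Z^n\times J^{n-1}$, where $a_i$ moves $p$ by $e_i$ and changes $\lambda$ so that $y_m$ moves little. Put $a_i(p,\lambda)=(p+e_i,\lambda^+)$ with $\lambda_m^+=\lambda_m+\Delta_m$, where $\Delta_m=\Delta_m(p,\lambda_1,\dots,\lambda_{m-1};i)$ is defined by induction on $m$. Write $x=(p,\lambda)$. The points $y_m(x)$ and $y_m(a_ix)$ involve only $\Delta_1,\dots,\Delta_{m-1}$, and by (P3) below, which is proved simultaneously, they lie in a common closed edge. Also $p_{m+1}/L$ and its new value lie in a common $[k,k+1]$. So $Z_m(x),Z_m(a_ix)$ lie in a common closed cell. With local coordinates $q,q^+$ in that cell,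
$$\Delta_m=\mathrm{round}_J\Big(\beta(q)-\beta(q^+)+\int_{[q,q^+]}\omega\Big)+\delta\cdot\mathbf 1_{\mathrm{mod}}. \tag{4.1}$$
Here $\mathrm{round}_J:\mathbb R/4\mathbb Z\to J$ is a fixed nearest-point map with $\mathrm{round}_J(0)=0$. Put $\alpha=\frac{L-1}2$ and $\alpha'=\lfloor.725L\rfloor$. We set $\mathbf 1_{\rm mod}=1$ if $i=m+1$, $p_1\equiv\alpha$, $p_{m+1}\equiv\alpha'$ and $p_l\equiv0$ for $2\le l\le m$ (all modulo $L$), and $\mathbf 1_{\rm mod}=0$ otherwise. The rounding makes $F$ change by $\int\omega$ up to $O(\delta)$. The sparse modification is there for (P4): it lets us change a single label by $\delta$. We record three observations.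

* If $[q,q^+]\subset\{|q-c|_\infty\ge.2\}$, then $\omega=d\beta$ on the segment and the rounded quantity is $0$. In particular it is $0$ if $q,q^+$ lie on a common side of the cell, or if $q=q^+$. (If $q=q^+$ the quantity is $0$ trivially.)
* $\Delta_m$ does not depend on the cell: if two distinct cells contain both points, the points lie on a common side (or at a common vertex), so the rounded quantity is $0$ from both.
* For a modified step, (P2) with the index $1$ in the role of $i$ gives $q=(g(\alpha/L),\alpha'/L)$ and $q^+=(g(\alpha/L),(\alpha'+1)/L)$ with $g=g_{m,1}$. Since $g(\frac12)=\frac12$ and $|\alpha/L-\frac12|=\frac1{2L}$, for $L$ large both endpoints satisfy $.21\le|q-c|_\infty\le.24$.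

Each $a_i$ is a bijection. Given $(p',\lambda')$, its preimage has $p=p'-e_i$, and $\lambda_1,\lambda_2,\dots$ are found successively from $\lambda_m=\lambda_m'-\Delta_m(p,\lambda_1,\dots,\lambda_{m-1};i)$. Each $a_i$ commutes with translations of $p$ by $L\mathbb Z^n$, since local coordinates do not change.

**Step 3: smallness of first and second differences.** This is the quantitative core of the construction.

**(P3) Regularity.** *There is $\Lambda=\Lambda(n)$ such that for all $x,i,l$ and $m\le n$ the points $y_m(x),y_m(a_ix),y_m(a_lx),y_m(a_ia_lx)$ lie in one closed edge, and their coordinates $r_0,r_i,r_l,r_{il}$ on it satisfy*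
$$|r_i-r_0|\le\Lambda/L,\qquad|r_{il}-r_l-r_i+r_0|\le\Lambda/L^2 .$$
Of course $|r_l-r_0|\le\Lambda/L$ and $|r_{il}-r_l|\le\Lambda/L$ too, these being first differences (the last at $a_lx$).

*Proof.* We use one rule from calculus. If $h$ is $C^2$ on a convex set with $|Dh|,|D^2h|\le M$, and four points of it satisfy $|z_i-z_0|,|z_l-z_0|,|z_{il}-z_0|\le\varepsilon$, then
$$|h(z_{il})-h(z_l)-h(z_i)+h(z_0)|\le M\,|z_{il}-z_l-z_i+z_0|+2M\varepsilon^2, \tag{4.2}$$
by Taylor expansion of each value about $z_0$, in Euclidean norms (in sup norms up to a factor $C$). The proof is by induction on $m$, simultaneous with the definition of $\Delta_m$.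

*The case $m=1$.* Here $y_1=\chi(p_1/L)$ and the four values of $p_1/L$ have range at most $2/L$ and second difference $0$. If they are not in one $[k,k+1]$, all are within $2/L$ of one integer, and all four $y_1$ equal that integer. Otherwise all $y_1$ lie in one edge and (4.2) applies to $\chi$.

*From $m$ to $m+1$.* The four $y_m$ lie in a common closed edge $E=[v,v+e_j]$.

*Case 1: the four values of $p_{m+1}/L$ are not in a common $[k-1,k]$.* Then they are within $2/L\le\frac1{10}$ of one integer $k$. By (1.2) all four $y_{m+1}$ equal $(v+\chi^2(r)e_j,k)$ with the respective $r$, whatever the labels are. They lie in the edge $E\times\{k\}$, and (4.2) applies to $\chi^2$.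

*Case 2: all four $Z_m$ lie in a common cell.* Their local coordinates $q_0,q_i,q_l,q_{il}$ are within $C/L$ of each other, and $|q_{il}-q_l-q_i+q_0|\le C/L^2$, by the induction hypothesis for the first coordinate and exactly for the second. Let $F_0,F_i,F_l,F_{il}$ be the values of $F$ there, each with its own label.

(2a) *All four satisfy $|q-c|_\infty\ge.25$.* The segments of the steps $x\to a_ix$, $x\to a_lx$, $a_lx\to a_ia_lx$ lie in $\{|q-c|_\infty\ge.2\}$ for $L$ large, so the rounded quantities vanish; and no step is modified, since modified steps have $|q-c|_\infty\le.24$. So all four have the same label $\lambda_m$. On the convex set $S\cap\{|q-q_0|_\infty\le C/L\}\subset\{|q-c|_\infty\ge.2\}$ the map $F(\cdot,\lambda_m)$ lifts to a real function whose $C^2$-norm is bounded independently of $\lambda_m$ and $L$, since $|\langle\lambda_m\rangle|\le2$. With these lifts, $|F_i-F_0|\le C/L$ and, by (4.2), $|F_{il}-F_l-F_i+F_0|\le C/L^2$.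

(2b) *Some point has $|q-c|_\infty<.25$.* Then for $L$ large all four have $|q-c|_\infty\le.3$, so $\kappa=1$ and $F=\beta(q)+\lambda_m$. By (4.1), since rounding costs at most $\delta/2$ and the modification at most $\delta$,
$$F_i-F_0=\beta(q_i)-\beta(q_0)+\Delta_m=\int_{[q_0,q_i]}\omega+O(L^{-2}),\qquad F_{il}-F_l=\int_{[q_l,q_{il}]}\omega+O(L^{-2}),$$
and the first also with $l$ for $i$. As $\omega$ is smooth on all of $S$, $\int_{[q,q']}\omega=\omega(q)\cdot(q'-q)+O(|q'-q|^2)$. So $|F_i-F_0|\le C/L$. Replacing $\omega(q_l)$ by $\omega(q_0)$ costs $O(L^{-1})\cdot O(L^{-1})$, so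
$$F_{il}-F_l-F_i+F_0=\omega(q_0)\cdot(q_{il}-q_l-q_i+q_0)+O(L^{-2})=O(L^{-2}).$$

In both subcases $y_{m+1}=e(\chi(F))$, and the four $F$ lie in an arc of length at most $C/L<\frac1{10}$. If the arc contains an integer, all four $\chi(F)$ equal it. Otherwise all $\chi(F)$ lie in one $[k,k+1]$, so the four $y_{m+1}$ lie on one side of the cell, whose coordinate is $\chi(F)$ minus an integer or an integer minus $\chi(F)$; apply (4.2) to $\chi$. $\square$

**Step 4: connecting labels.** This will give connectedness of the limit with quantitative control. The extra clause about homotopy is needed because the path will be lifted to coverings.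

**(P4) Label connectivity.** *For $\lambda,\lambda'\in J^{n-1}$ there is a path (steps $a_i^{\pm1}$) of length at most $C_L$ from $(0,\lambda)$ to $(0,\lambda')$ whose $\tilde f$-image, consecutive values being joined by segments in closed edges, is a closed path in $\mathrm{Gr}$ based at $0$ and null-homotopic.*

*Proof.* It suffices to change one $\lambda_m$ to $\lambda_m+\delta$ when $\langle\lambda_m+\delta\rangle=\langle\lambda_m\rangle+\delta$, keeping all other labels. Any $\lambda'$ is reached from any $\lambda$ by at most $C_L$ such changes and inverse changes, without ever crossing the cut of $[-2,2)$.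

Move only in the coordinates $p_1,p_{m+1}\in[0,L]$, with all other $p_l=0$. Go from $0$ in direction $m+1$ to $p_{m+1}=\alpha'$, then in direction $1$ to $p_1=\alpha$; call this $\mathcal P$. Then go around a unit square by $a_{m+1},a_1,a_{m+1}^{-1},a_1^{-1}$. Then return along $\mathcal P^{-1}$.

*Labels along the path.* By (P2), $y_l=(g_{l,1}(p_1/L),0,\dots,0)$ for $l\le m$ whatever the labels are. So with $g=g_{m,1}$, $Z_m$ lies in one fixed cell, with coordinates $q=(g(p_1/L),p_{m+1}/L)$. Every segment used lies in $\{|q-c|_\infty\ge.2\}$: on the first part of $\mathcal P$, $q_1=0$, and afterwards $q_2\ge.72$. So the rounded quantity for the label $m$ is always $0$. For $l\ne m$ we have $p_{l+1}=0$ throughout, except that $p_1$ may move, which does not matter since $l+1\ge2$. So $Z_l=(y_l,0)$, each step has both endpoints of $Z_l$ on a common bottom side $E\times\{0\}$, and the rounded quantity is $0$. Modifications: the label $l$ is modified only on steps in direction $l+1\ge2$ with $p_1\equiv\alpha$, $p_{l+1}\equiv\alpha'$. Our path moves only in directions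 $1$ and $m+1$. The steps in direction $m+1$ on $\mathcal P$ have $p_1=0$. The first step of the unit square is modified, with $l=m$. The third step is the inverse of a step starting at $p_1=\alpha+1$, which is not modified. So exactly $\lambda_m\mapsto\lambda_m+\delta$ results.

*The $y_{m+1}$-path is null-homotopic.* Lift the values of $F$ for the label $m$ to $\mathbb R$ along the path, with small increments. Let $\tilde\beta$ be the lift of $\beta$ along $\mathcal P$ with $\tilde\beta=0$ at the start, where $q=(0,0)$. Let $q^0$ be the endpoint of $\mathcal P$; near it $\kappa=1$. Along $\mathcal P$ the lift of $F$ is $\tilde\beta+\kappa\langle\lambda_m\rangle$, running from $0$ to $\tilde\beta(q^0)+\langle\lambda_m\rangle$. Around the unit square $q$ does not wind around $c$, so $\beta$ returns to its value and the lift of $F$ increases by $\delta$. On the way back the lift is $\tilde\beta+\kappa\cdot(\langle\lambda_m\rangle+\delta)=\tilde\beta+\kappa\langle\lambda_m+\delta\rangle$, ending at $0$. So the lifted path, interpolated linearly, is a closed path $\Psi$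 in $\mathbb R$. Its consecutive values are at distance less than $\frac1{10}$. On an interval of that length $e\circ\chi$ takes values in one side of the cell ($\chi$ is constant on it if it contains an integer). So the segment between consecutive values of $y_{m+1}=e(\chi(F))$ is homotopic rel endpoints, within that side, to the $e\circ\chi$-image of the interval. Hence the $y_{m+1}$-path is homotopic to $e\circ\chi\circ\Psi$, which is null-homotopic because $\Psi$ is a closed path in $\mathbb R$.

*Later $y$'s.* For $l>m$, $Z_l=(y_l,0)$, so $y_{l+1}=(X_l(y_l),0)$ with $X_l:\mathrm{Gr}_l\to\mathrm{Gr}_l$ the continuous map applying $\chi^2$ in each edge. $X_l$ preserves closed edges, so the $y_{l+1}$-path is homotopic to the $X_l$-image of the $y_l$-path. By induction the $y_n$-path is null-homotopic. $\square$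

Let $G_0=V(G)/L\mathbb Z^n=(\mathbb Z/L)^n\times J^{n-1}$, on which the $a_i$ act, let $f:G_0\to\mathcal B$ be induced by $\tilde f$, and
$$R:=|G_0|=L^n(4L^2)^{n-1}=4^{n-1}L^{3n-2}=L^Q .$$
We write $[p,\lambda]$ for the class of $(p,\lambda)$ in $G_0$.

## 5. The tower of labelled graphs

**Definition.** A labelled graph $\Gamma$ is a finite set $V$ with permutations $a_1,\dots,a_n$. Its realization $|\Gamma|$ has one edge $[v,a_iv]$, with points $v\oplus re_i$, $r\in[0,1]$, for each $(v,i)$. The map $\mathrm{pr}:|\Gamma|\to\mathcal B$, $v\oplus re_i\mapsto re_i$, is a covering of degree $|V|$.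

For example, $V=(\mathbb Z/N)^n$ with the coordinate shifts is a toroidal grid. The rose $\mathcal B$ itself is the labelled graph with one vertex.

**Definition (refinement).** Given $\Gamma$, define $\Gamma^+$ by $V^+=\{(y,\xi)\in|\Gamma|\times G_0:\mathrm{pr}(y)=f(\xi)\}$ and $a_i(y,\xi)=(y',a_i\xi)$. Here $x$ is a lift of $\xi$ to $V(G)$, and $y'$ is the endpoint of the lift to $|\Gamma|$, starting at $y$, of the segment from $\tilde f(x)$ to $\tilde f(a_ix)$ (projected to $\mathcal B$). By (P3) the segment lies in a closed edge, and by (P1) $y'$ does not depend on the choice of $x$. Lifting reversed segments shows that $a_i$ is bijective. The map $\pi:|\Gamma^+|\to|\Gamma|$, $(y,\xi)\mapsto y$, is extended linearly on edges, along the lifted segments.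

Let $\Gamma_0=\mathcal B$, $\Gamma_{k+1}=\Gamma_k^+$, $V_k=V(\Gamma_k)$, let $\pi_{m\to k}$ be the compositions, and let $e_k$ be the path metric on $|\Gamma_k|$ with unit edges. It is finite because the $\Gamma_k$ are connected, as Step 7 below shows; until then it may take the value $\infty$.

By hand, the first level is easy: $\mathrm{pr}:|\Gamma_0|\to\mathcal B$ is the identity, so $V_1=\{(f(\xi),\xi)\}$ and $\Gamma_1$ is $G_0$ with its permutations. For $n=2$ it has $4L^4$ vertices $(p,\lambda)\in(\mathbb Z/L)^2\times J$, and $\Delta_1$ depends only on $p$ and $i$. Over the part of the unit cell where $|q-c|_\infty\ge.25$, with $q=(\chi(p_1/L),p_2/L)$ modulo integers, the label is preserved, so we see $4L^2$ parallel sheets; they are mixed only near the middle.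

By (P3),
$$e_k(\pi x,\pi y)\le(\Lambda/L)\,e_{k+1}(x,y),\qquad\Lambda/L\le\tfrac1{10}. \tag{5.1}$$
For $k\ge1$, $\Gamma_k$ has no loop edges, since $a_i$ changes $p_i$ modulo $L$. A vertex $v$ with $e_k(y,v)<1$ is an endpoint of every edge that contains $y$ in its interior, and equals $y$ if $y$ is a vertex.

**Step 5: positions in the torus.** We want to see where a vertex sits in $\mathbb T^n$; this will produce the chart. Let $\mathrm{Pos}_0:\mathcal B\subset\mathbb T^n$, and for $(y,\xi)\in V_{k+1}$ with any lift $(p,\lambda)$ of $\xi$,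
$$\mathrm{Pos}_{k+1}(y,\xi)=\mathrm{Pos}_k(y)+L^{-k}\big(p/L-\tilde f(p,\lambda)\big),$$
well defined by (P1). Suppose inductively that $\mathrm{Pos}_k(a_iv)=\mathrm{Pos}_k(v)+L^{-k}e_i$ (true for $k=0$ in $\mathbb T^n$) and put $\mathrm{Pos}_k(v\oplus re_i)=\mathrm{Pos}_k(v)+rL^{-k}e_i$. If $a_i(y,\xi)=(y',a_i\xi)$ and $x$ lifts $\xi$, then $\mathrm{Pos}_k(y')-\mathrm{Pos}_k(y)=L^{-k}(\tilde f(a_ix)-\tilde f(x))$. So $\mathrm{Pos}_{k+1}$ increases by $L^{-k}\cdot e_i/L=L^{-k-1}e_i$, and the induction continues. By (P1) at vertices and affine interpolation on edges,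
$$|\mathrm{Pos}_{k+1}(x)-\mathrm{Pos}_k(\pi x)|_\infty\le nL^{-k}\qquad\text{on }|\Gamma_{k+1}| .$$

**Step 6: counting vertices over a star.** This will show that the limit measure is evenly spread. Let $\theta:\Gamma'\to\Gamma$ be a covering of labelled graphs, i.e. a map of vertices commuting with all $a_i$, extended to realizations. We claim
$$|\Gamma'^+|=|\Gamma'|\times_{|\Gamma|}|\Gamma^+|,$$
with $\pi$ the first projection and the second projection a covering $\Gamma'^+\to\Gamma^+$ of labelled graphs. On vertices, $(y',\xi)\mapsto(y',(\theta y',\xi))$ identifies $V(\Gamma'^+)$ with the pairs $(y',x)$, $y'\in|\Gamma'|$, $x\in V(\Gamma^+)$, $\theta(y')=\pi(x)$. Since lifts are unique, $a_i(y',x)=(y'',a_ix)$, with $y''$ the endpoint of the lift from $y'$ of the $\pi$-image of $[x,a_ix]$. A point over the interior of an edge $[x,a_ix]$ of $\Gamma^+$, paired with $y'$, comes from exactly one edge of $\Gamma'^+$: lift the $\pi$-image of $[x,a_ix]$ through $y'$ and take its initial point. This proves the claim.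

Fix $k$ and assume that $|\Gamma_{k+j}|=|\Gamma_k|\times_{|\Gamma_0|}|\Gamma_j|$, with first projection $\pi_{k+j\to k}$ and second projection a covering $\Gamma_{k+j}\to\Gamma_j$. For $j=0$ this is $\mathrm{pr}:\Gamma_k\to\Gamma_0$. The claim applied to $\Gamma_{k+j}\to\Gamma_j$ gives
$$|\Gamma_{k+j+1}|=|\Gamma_{k+j}|\times_{|\Gamma_j|}|\Gamma_{j+1}|=|\Gamma_k|\times_{|\Gamma_0|}|\Gamma_{j+1}|$$
with the same properties. Hence for $m\ge k$
$$V_m=\{(y,x)\in|\Gamma_k|\times V_{m-k}:\mathrm{pr}(y)=\pi_{m-k\to0}(x)\},\qquad\pi_{m\to k}(y,x)=y .$$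
Let $H_v$ be the half-open star of $v\in V_k$: the parts $0\le r<\frac12$ of outgoing edges and $\frac12\le r\le1$ of incoming edges. The stars partition $|\Gamma_k|$, and $\mathrm{pr}:H_v\to\mathcal B$ is bijective. So each $x\in V_{m-k}$ has exactly one partner $y\in H_v$. Since $\mathrm{pr}$ has degree $|V_j|$, we have $|V_{j+1}|=|V_j|R$, so $|V_j|=R^j$, and
$$\#\{x\in V_m:\pi_{m\to k}(x)\in H_v\}=|V_{m-k}|=R^{m-k}. \tag{5.2}$$

**Step 7: connectedness and a bounded connection.** This will be used for surjectivity, for connectedness of $X$, and for the Poincaré inequality. Three moves in $\Gamma_{k+1}$ are available.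

* *Along an edge.* By (P2), for $v\in V_k$ the path $a_i^L$ from $(v,[0,\lambda])$ leads to some $(a_iv,[0,\lambda''])$, and its $\pi$-image runs once over $[v,a_iv]$. In particular $\pi$ is surjective.
* *Changing the label.* By (P4), $(v,[0,\lambda])$ and $(v,[0,\lambda'])$ are joined by a path of length at most $C_L$: the null-homotopic loop in $\mathrm{Gr}$ maps to a null-homotopic loop in $\mathcal B$, whose lift to the covering $|\Gamma_k|$ from $v$ is closed.
* *To a multiple of $L$.* From any $(u,[p,\lambda])\in V_{k+1}$ at most $nL$ steps (increase every $p_l$ to a multiple of $L$) lead to some $(u',[0,\lambda'])$ with $u'\in V_k$. By (5.1), $e_k(u,u')\le nL\cdot\Lambda/L=n\Lambda$.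

If $\Gamma_k$ is connected these moves connect any two vertices of $\Gamma_{k+1}$; so all $\Gamma_k$ are connected. Moreover, let $z\in V_k$, $y\in V_{k+1}$ with $e_k(\pi y,z)\le1$. The third move takes $y$ to $(u',[0,\lambda'])$ with $e_k(u',z)\le n\Lambda+1$, and first moves over at most $n\Lambda+2$ edges lead to some $(z,[0,\lambda''])$. Therefore:

> (5.3) If $z\in V_k$ and $y,y'\in V_{k+1}$ have $e_k(\pi y,z),e_k(\pi y',z)\le1$, then $y,y'$ are joined by a path in $\Gamma_{k+1}$ of at most $C_L$ edges, and the $\pi$-image of every edge of it stays within $e_k$-distance $D=D(n,L)$ of $z$.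

## 6. Extending functions up the tower

The bonding maps contract by $\Lambda/L$, not by $1/L$, and $\Lambda$ may exceed $1$. So composing (5.1) over many levels does not compare $e_k$ with $L^{-k}$. Instead we extend functions: a function with differences at most $1$ on $V_k$ is extended to $V_{k+m}$ with differences $O(L^{-m})$ and *no loss growing with $m$*.

> **Lemma 1.** There is $C_*=C_*(n)$ such that for $k\ge0$ and $t_k:V_k\to\mathbb R$ with $|t_k(a_iv)-t_k(v)|\le1$ there are $t_{k+m}:V_{k+m}\to\mathbb R$ $(m\ge1)$ such that for all $m\ge0$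
> (1) $|t_{k+m}(a_iv)-t_{k+m}(v)|\le C_*L^{-m}$;
> (2) $|t_{k+m+1}(\hat x)-t_{k+m}(v)|\le C_*L^{-m}$ if $\hat x\in V_{k+m+1}$, $v\in V_{k+m}$, $e_{k+m}(\pi\hat x,v)<1$.

*Proof.* **One level.** Purpose: define an extension from $V=V_{k'}$ to $V_{k'+1}$ that interpolates between affine functions. Given $t:V\to\mathbb R$, put $g_i(v)=t(a_iv)-t(v)$, $g=(g_1,\dots,g_n)$,
$$b=\sup_{v,i}|g_i(v)|,\qquad h=\sup_{v,i,l}|g_i(a_lv)-g_i(v)|\le2b .$$
Let $\hat x=(y,\xi)\in V_{k'+1}$ with $y=v\oplus re_j$ on $[v,w]$, $w=a_jv$. Choose the lift $(p,\lambda)$ of $\xi$ with $\tilde f(p,\lambda)=re_j$, and let $q=p/L$, so $|q-re_j|_\infty\le n$ by (P1). Put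
$$\hat t(\hat x)=(1-r)\,\ell_v(q)+r\,\ell_w(q),\quad\ell_v(q)=t(v)+g(v)\cdot q,\quad\ell_w(q)=t(w)+g(w)\cdot(q-e_j).$$
This is well defined if $y=u$ is a vertex. Representing $u$ as an initial vertex ($r=0$) gives $t(u)+g(u)\cdot q_0$, with $q_0$ from the lift with $\tilde f=0$. Representing it as a terminal vertex ($r=1$) gives $t(u)+g(u)\cdot(q-e_j)$ with $q$ from the lift with $\tilde f=e_j$, and then $q-e_j=q_0$. Since $t(w)-t(v)=g_j(v)$,
$$E:=\ell_w-\ell_v=(g(w)-g(v))\cdot(q-e_j),$$
so $E$ is affine, $|E(q)|\le Ch$ at points within $C$ of $[0,e_j]$, and its gradient entries are at most $h$ in modulus. Also $\hat t=\ell_v+rE$.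

**First differences.** Purpose: bound $b$ at the next level. The points $\hat x,a_i\hat x$ lie over a common closed edge, which we write as $[v,w]$, with coordinates $r,r'$, and $q$ becomes $q+e_i/L$. So
$$\hat t(a_i\hat x)-\hat t(\hat x)=\tfrac1L\big[(1-r)g_i(v)+rg_i(w)\big]+(r'-r)E(q+e_i/L),$$
of absolute value at most $(b+Ch)/L$ by (P3).

If we used only $h\le2b$ here, the bound would be $(1+2C)b/L$, and after $m$ levels we would have lost $(1+2C)^m$. This is why second differences are needed.

**Second differences.** Purpose: show that $h$ gains an additional factor $C/L$. By (P3) the points $\hat x,a_i\hat x,a_l\hat x,a_ia_l\hat x$ lie over a common closed edge, with coordinates $r_0,r_i,r_l,r_{il}$ and with $q$, $q+e_i/L$, $q+e_l/L$, $q+e_i/L+e_l/L$. The affine function $\ell_v$ cancels. With $E=E(q)$, $E_i=E(q+e_i/L)-E(q)$ and $E_l=E(q+e_l/L)-E(q)$, both $O(h/L)$,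
$$\begin{aligned}&\hat t(a_ia_l\hat x)-\hat t(a_l\hat x)-\hat t(a_i\hat x)+\hat t(\hat x)\\&\quad=r_{il}(E+E_i+E_l)-r_l(E+E_l)-r_i(E+E_i)+r_0E\\&\quad=(r_{il}-r_l-r_i+r_0)E+(r_{il}-r_i)E_i+(r_{il}-r_l)E_l=O(h/L^2),\end{aligned}$$
because $r_{il}-r_l=O(L^{-1})$ and $r_{il}-r_i=(r_l-r_0)+O(L^{-2})=O(L^{-1})$.

**Iteration.** Purpose: sum the errors. Start from $t_k$, iterate, and let $b_m,h_m$ be $L^m$ times the suprema of first and second differences of $t_{k+m}$. Then $b_{m+1}\le b_m+Ch_m$ and $h_{m+1}\le(C/L)h_m\le\frac12h_m$ for $L$ large. So $h_m\le h_0\le2b_0\le2$ and $b_m\le b_0+2Ch_0\le C$. This is (1).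

For (2), $\pi\hat x$ lies on an edge with endpoint $v$. Write $\pi\hat x=v_0\oplus re_j$ on it. As $|q|_\infty\le n+1$, $\hat t(\hat x)-t(v_0)=g(v_0)\cdot q+rE(q)$ is at most $C(b+h)$ in modulus, and the values of $t=t_{k+m}$ at the two endpoints of the edge differ by at most $b$. Here $b,h\le CL^{-m}$. $\square$

## 7. The limit space and its Assouad–Nagata dimension

Let $X=\{(x_k)_{k\ge0}:x_k\in|\Gamma_k|,\ \pi x_{k+1}=x_k\}$. As an inverse limit of compact connected spaces with surjective bonding maps it is compact and connected, and each $X\to|\Gamma_k|$ is surjective. Define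
$$\rho(x,y)=\inf\sum_iL^{-k_i}$$
over chains $x=x^0,\dots,x^M=y$ in $X$ and levels $k_i\ge0$ with $e_{k_i}(x^{i-1}_{k_i},x^i_{k_i})\le1$; the trivial chain is allowed if $x=y$. Since $e_0\le1$ on $\mathcal B$, $\rho\le1$.

> **Lemma 2.** (i) If $e_k(x_k,y_k)\le M$ with $M\in\mathbb N_{\ge1}$, then $\rho(x,y)\le ML^{-k}$. (ii) There is $C_1=C_1(n)$ such that $\rho(x,y)<L^{-k}$ implies $e_k(x_k,y_k)\le C_1$.

*Proof.* (i) Subdivide a shortest path in $|\Gamma_k|$ into $M$ pieces of length at most $1$ and lift the division points to $X$.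

(ii) We transport the function "distance to $x_k$" up the tower and read it along a chain. We may assume $x\ne y$. Take a chain with $\sum L^{-k_i}<L^{-k}$; all $k_i>k$. Let $o\in V_k$ with $e_k(o,x_k)\le\frac12$, let $t_k=e_k(\cdot,o)|_{V_k}$, and take $t_{k+m}$ from Lemma 1. For each $u\in X$ that occurs, choose $v_m(u)\in V_{k+m}$ with $e_{k+m}(v_m(u),u_{k+m})\le\frac12$, with $v_0(x)=o$. By (5.1), $e_{k+m}(\pi v_{m+1}(u),v_m(u))\le\frac1{20}+\frac12<1$. So by Lemma 1(2) the limit $t_\infty(u)=\lim_mt_{k+m}(v_m(u))$ exists and
$$|t_\infty(u)-t_{k+m}(v_m(u))|\le2C_*L^{-m}\qquad(m\ge0).$$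
If $e_{k+m}(u_{k+m},u'_{k+m})\le1$ with $m\ge1$, then $e_{k+m}(v_m(u),v_m(u'))\le2$. So Lemma 1(1) gives $|t_\infty(u)-t_\infty(u')|\le(2+2+2)C_*L^{-m}$. Summing along the chain with $m=k_i-k$, $|t_\infty(x)-t_\infty(y)|\le6C_*$. Hence $e_k(o,v_0(y))=|t_k(v_0(y))-t_k(v_0(x))|\le10C_*$, and $e_k(x_k,y_k)\le10C_*+1=:C_1$. $\square$

**Step 8: $\rho$ is a metric for the given topology.** By Lemma 2(ii) at level $k+m$ and (5.1),
$$\rho(x,y)<L^{-k-m}\ \Longrightarrow\ e_k(x_k,y_k)\le(\Lambda/L)^mC_1 .$$
So $\rho(x,y)=0$ forces $x=y$; symmetry and the triangle inequality are clear. Each $x\mapsto x_k$ is $\rho$-continuous. By Lemma 2(i) the identity from the compact inverse limit topology to $\rho$ is continuous, hence a homeomorphism. So $(X,\rho)$ is compact and connected, and it is not a point because it maps onto $\mathcal B$.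

**Step 9: $\dim_NX\le1$.** Fix $b\in\mathbb N$ with $10^{-b}C_1\le\frac1{10}$. If $s\ge L^{-b}$ use the cover $\{X\}$, of diameter at most $1\le L^bs$. If $s<L^{-b}$ choose $k\ge b$ with $L^{-k-1}\le s<L^{-k}$ and put $k'=k-b$. Cover $X$ by the preimages under $x\mapsto x_{k'}$ of the closed $\frac13$-balls about vertices and of the middle thirds of edges of $|\Gamma_{k'}|$. These sets have $e_{k'}$-diameter at most $1$, so by Lemma 2(i) their preimages have diameter at most $L^{-k'}\le L^{b+1}s$. A subset of $X$ of diameter at most $s<L^{-k'-b}$ has image of $e_{k'}$-diameter at most $(\Lambda/L)^bC_1\le\frac1{10}$. Distinct vertex balls are at distance at least $\frac13$, and distinct middle thirds at distance at least $\frac23$. So it meets at most one of each kind, that is, at most $2$ members. The constant $c=L^{b+1}$ works for all $s$.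

**Step 10: $\dim_NX\ge1$.** If it were $0$, there would be $c$ and for each $s$ a cover by sets of diameter at most $cs$ such that each subset of diameter at most $s$ meets at most one member. Applied to points, this shows that distinct nonempty members are disjoint. Applied to balls of radius $s/2$, it shows that members are open. So each member is also closed, and by connectedness one member is $X$. Then $\operatorname{diam}X\le cs$ for all $s>0$, which is false. So $\dim_NX=1$.

**Step 11: the map to the torus.** By Step 5, $\varphi(x)=\lim_k\mathrm{Pos}_k(x_k)\in\mathbb T^n$ exists and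
$$|\varphi(x)-\mathrm{Pos}_k(x_k)|_\infty\le2nL^{-k}. \tag{7.1}$$
If $e_k(x_k,y_k)\le1$, then $|\mathrm{Pos}_k(x_k)-\mathrm{Pos}_k(y_k)|_\infty\le L^{-k}$, so $|\varphi(x)-\varphi(y)|_\infty\le(1+4n)L^{-k}$. Summing over chains, $\varphi$ is $(1+4n)$-Lipschitz.

## 8. Measure, coordinate curves and derivatives along them

**Step 12: limits of random coordinate lines.** We construct $\mu$ together with probability measures $\mathbb P_i$ on curves that move in direction $e_i$. For $x\in V_m$ fix $\hat x\in X$ with $\hat x_m=x$. For uniformly random $x\in V_m$ and each $i$ consider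
$$\gamma_x(\tau)=\widehat{a_i^{\lfloor\tau L^m\rfloor}x},\qquad\tau\in\mathbb Q,$$
a random element of the compact metrizable space $X^{\mathbb Q}$. Pass to a subsequence of $m$ along which, for all $i$, the laws converge weakly to some $\mathbb P_i$ and the laws of $\hat x$ converge weakly to some $\mu$.

*Curves.* By Lemma 2(i), $\rho(\gamma_x(\tau),\gamma_x(\tau'))\le|\tau-\tau'|+L^{-m}$. In the limit $\rho(\gamma(\tau),\gamma(\tau'))\le|\tau-\tau'|$ for $\mathbb P_i$-a.e. $\gamma$ (use that $\{\rho(\gamma(\tau),\gamma(\tau'))\le|\tau-\tau'|+\varepsilon\}$ is closed). So $\mathbb P_i$-a.e. $\gamma$ extends to a $1$-Lipschitz curve $\mathbb R\to X$. Since $\mathrm{Pos}_m(a_i^jx)=\mathrm{Pos}_m(x)+jL^{-m}e_i$, (7.1) gives $|\varphi(\gamma_x(\tau))-\varphi(\gamma_x(0))-\tau e_i|_\infty\le(4n+1)L^{-m}$, and in the limit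
$$\varphi(\gamma(\tau))=\varphi(\gamma(0))+\tau e_i\quad\text{for all }\tau .$$
Call $1$-Lipschitz curves $\gamma:\mathbb R\to X$ with this property *$i$-curves*. With locally uniform convergence (equivalently, pointwise convergence on $\mathbb Q$) they form a compact metrizable space carrying $\mathbb P_i$.

*Stationarity.* Since $a_i$ is a permutation of $V_m$, the law of $\gamma(\tau)$ under $\mathbb P_i$ is $\mu$ for rational $\tau$. If $h\in\mathbb Z[1/L]$, then for $m$ large $hL^m\in\mathbb Z$ and $\gamma_x(\cdot+h)=\gamma_{a_i^{hL^m}x}$. So $\mathbb P_i$ is invariant under the shift by $h$. By density and continuity of the curves, $\mathbb P_i$ is invariant under all real shifts, and the law of $\gamma(\tau)$ is $\mu$ for all real $\tau$.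

**Step 13: mass of stars.** For $v\in V_k$ let $T_v=\{x:e_k(x_k,v)\le\frac12\}$, a closed set. The $T_v$, $v\in V_k$, cover $X$, a point lies in at most two of them, and $\operatorname{diam}T_v\le L^{-k}$ by Lemma 2(i). We claim
$$R^{-k}\le\mu(T_v)\le(2n+1)R^{-k}. \tag{8.1}$$
For $m\ge k$ the law of $\hat x$ gives $\{\hat x_k\in H_v\}$ the mass $R^{m-k}/R^m=R^{-k}$, by (5.2). As $\{x_k\in H_v\}\subset T_v$ and $T_v$ is closed, the portmanteau theorem gives the lower bound. The open set $\{e_k(x_k,v)<\frac34\}\supset T_v$ is contained in the union of the sets $\{x_k\in H_{v'}\}$ with $v'\in\{v,a_1^{\pm1}v,\dots,a_n^{\pm1}v\}$; the portmanteau theorem for open sets gives the upper bound.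

**Step 14: Ahlfors regularity.** Let $L^{-k-1}\le r<L^{-k}$, $k\ge0$. By Lemma 2(ii), $y\in B(x,r)$ has $e_k(x_k,y_k)\le C_1$. So $B(x,r)$ is covered by at most $C$ sets $T_z$, $z\in V_k$, as vertices have valence $2n$, and $\mu(B(x,r))\le CR^{-k}$. Also $B(x,r)\supset T_z$ for a vertex $z\in V_{k+2}$ nearest to $x_{k+2}$, since $x\in T_z$ and $\operatorname{diam}T_z\le L^{-k-2}<r$. So $\mu(B(x,r))\ge R^{-k-2}$. As $R=L^Q$, we have $R^{-k-1}\le r^Q<R^{-k}$, and
$$R^{-2}r^Q\le\mu(B(x,r))\le CR\,r^Q\qquad(0<r<1).$$
Since $\operatorname{diam}X\le1$ and $\mu(X)=1$, $\mu$ is Ahlfors $Q$-regular, hence doubling, and $\operatorname{supp}\mu=X$.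

**Step 15: averaged derivatives.** Let $u$ be Lipschitz. For each $\gamma$, $u\circ\gamma$ is Lipschitz, so differentiable at a.e. $\tau$. By Fubini and stationarity $(u\circ\gamma)'(0)$ exists for $\mathbb P_i$-a.e. $\gamma$. Let $\bar D_iu\in L^\infty(\mu)$ be its conditional expectation given $\gamma(0)$. By stationarity, for bounded Borel $\eta$ and every $\tau$,
$$\int\eta(\gamma(\tau))\,(u\circ\gamma)'(\tau)\,d\mathbb P_i=\int\eta\,\bar D_iu\,d\mu . \tag{8.2}$$
$\bar D_i$ is linear and local: if $u=v$ on an open set $O$, then $\bar D_iu=\bar D_iv$ a.e. on $O$. For smooth $H:\mathbb T^n\to\mathbb R$, $\bar D_i(H\circ\varphi)=(\partial_iH)\circ\varphi$, because $\varphi(\gamma(\tau))=\varphi(\gamma(0))+\tau e_i$. Put $|\bar Du|=\sum_i|\bar D_iu|$.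

> **Lemma 3.** If $g$ is an upper gradient of the Lipschitz function $u$, $O$ is open and $g\in L^1(O)$, then $|\bar D_iu|\le g$ $\mu$-a.e. on $O$.

*Proof.* Let $\eta$ be continuous with compact support in $O$ and modulus of continuity $\epsilon(\cdot)$, and let $h>0$ be less than the distance from $\operatorname{supp}\eta$ to $X\setminus O$ (any $h>0$ if $O=X$). Since $\gamma$ is $1$-Lipschitz, $|u(\gamma(h))-u(\gamma(0))|\le\int_0^hg(\gamma(\tau))\,d\tau$. A curve starting in $\operatorname{supp}\eta$ stays in $O$ on $[0,h]$, and $|\eta(\gamma(0))|\le|\eta(\gamma(\tau))|+\epsilon(h)$ there. So by stationarity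
$$\Big|\int\eta(\gamma(0))\tfrac{u(\gamma(h))-u(\gamma(0))}h\,d\mathbb P_i\Big|\le\frac1h\int_0^h\!\!\int\big((|\eta|+\epsilon(h))\,g1_O\big)(\gamma(\tau))\,d\mathbb P_i\,d\tau=\int_O(|\eta|+\epsilon(h))g\,d\mu .$$
Let $h\to0$, by dominated convergence on the left: $|\int\eta\,\bar D_iu\,d\mu|\le\int|\eta|g\,d\mu$. For compact $K\subset O$ apply this to $\eta_j=(1-j\,\mathrm{dist}(\cdot,K))^+\downarrow1_K$ with $j$ large; in the limit $|\int_K\bar D_iu\,d\mu|\le\int_Kg\,d\mu$. If $\{\bar D_iu>g\}\cap O$ or $\{-\bar D_iu>g\}\cap O$ had positive measure, a compact subset of positive measure would contradict this. $\square$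

## 9. Cores transported along tubes

To compare averages of $u$ at neighboring vertices $z$ and $a_iz$, we attach to each vertex $z$ a set $A(z)\subset T_z$ which the $i$-curves carry exactly onto $A(a_iz)$ in time $L^{-k}$. Property (P2) makes this possible: near the coordinate lines the tower is a product-like tube.

**Step 16: a tube around an edge.** Fix $k\ge0$, $z\in V_k$ and $i$. Let
$$\mathrm{Box}=\{p\in\mathbb Z^n:|p_l|\le\tfrac L{10}\ (l\ne i),\ -\tfrac L{10}\le p_i\le\tfrac{11L}{10}\}.$$
By (P2) with $m=n$, $v_l=0$: $\tilde f(p,\lambda)=g_i(p_i/L)e_i$ with $g_i:=g_{n,i}$, and $g_i(p_i/L)\in[0,1]$ on $\mathrm{Box}$. So $\iota(p,\lambda)=(z\oplus g_i(p_i/L)e_i,[p,\lambda])\in V_{k+1}$ is defined, and $\iota(a_l(p,\lambda))=a_l\iota(p,\lambda)$ whenever both points have $p$-part in $\mathrm{Box}$, because the segment to be lifted lies in $[0,e_i]$. Let $\mathcal T$ be the finite graph with vertex set $\mathrm{Box}\times J^{n-1}$ and these edges, each of length $1$; $\iota$ extends to $|\mathcal T|\to|\Gamma_{k+1}|$. If all $2n$ neighbors of a vertex $w_0$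 are in $\mathcal T$, then $\iota$ maps the open star of $w_0$ homeomorphically onto the open star of $\iota(w_0)$, preserving the distance to the center and lengths along edges. Here we use that $\Gamma_{k+1}$ has no loops. Let $P:|\mathcal T|\to\mathbb R^n$, $P(p,\lambda)=p/L$, affine on edges. By definition of $\mathrm{Pos}_{k+1}$,
$$\mathrm{Pos}_{k+1}(\iota(p,\lambda))=\mathrm{Pos}_k(z)+L^{-k}g_ie_i+L^{-k}(p/L-g_ie_i)=\mathrm{Pos}_k(z)+L^{-k}P(p,\lambda)\mod\mathbb Z^n,$$
where $g_i=g_i(p_i/L)$, and the same holds on edges.

**Step 17: slices of the tube.** We cut the tube by exact position, as measured by $\varphi$. If $w\in|\mathcal T|$ and $\iota(w)=x_{k+1}$, let $\Phi(x,w)\in\mathbb R^n$ be the unique point with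
$$|\Phi-P(w)|_\infty\le2n/L\quad\text{and}\quad\varphi(x)=\mathrm{Pos}_k(z)+L^{-k}\Phi\mod\mathbb Z^n .$$
It exists by (7.1) at level $k+1$. It is unique because two such points differ by an element of $L^k\mathbb Z^n$ of norm at most $4n/L<1$. For $s\in[0,1]$ let $A_s=A_s(z,i)$ be the set of $x\in X$ for which some $w$ has $\iota(w)=x_{k+1}$ and $\Phi(x,w)\in se_i+[-\frac1{20},\frac1{20}]^n$. The set $\{(x,s):x\in A_s\}$ is closed in $X\times[0,1]$: if $(x^j,s_j)\to(x,s)$ with witnesses $w_j$, pass to a subsequence with $w_j\to w$ and $\Phi(x^j,w_j)\to\Phi$; the defining conditions pass to the limit.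

**Step 18: curves carry slices to slices.** *For every $i$-curve $\gamma$ and $s,s'\in[0,1]$:*
$$\gamma(sL^{-k})\in A_s\iff\gamma(s'L^{-k})\in A_{s'}. \tag{9.1}$$

*Proof.* By symmetry one implication suffices. Let $\gamma(sL^{-k})\in A_s$ with witness $w$, and $\Phi=\Phi(\gamma(sL^{-k}),w)$. The plan is to lift $\tau\mapsto\gamma(\tau)_{k+1}$ to $|\mathcal T|$ starting from $w$, and to show that the lift cannot leave the tube.

Let $K\subset|\mathcal T|$ be the compact set of points $w'$ with $|P_l(w')|\le\frac1{20}+\frac{2n}L$ for $l\ne i$ and $-\frac1{20}-\frac{2n}L\le P_i(w')\le\frac{21}{20}+\frac{2n}L$. For $w'\in K$ the nearest vertex $w_0$ is at distance at most $\frac12$ and, for $L$ large, has all its neighbors in $\mathcal T$. A path of length less than $\frac14$ from $w'$ stays within distance less than $\frac34$ of $w_0$, hence in the open star of $w_0$. There $\iota$ is a homeomorphism onto the open star of $\iota(w_0)$ that preserves lengths, and the same argument applies in $|\Gamma_{k+1}|$. So $\iota$ maps the open $\frac14$-ball about $w'$ homeomorphically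 onto the open $e_{k+1}$-ball of radius $\frac14$ about $\iota(w')$.

*Partial lifts end in $K$.* Suppose $w(\tau)$ is a continuous lift of $\gamma(\tau)_{k+1}$ through $\iota$ on a subinterval of $[0,L^{-k}]$ containing $sL^{-k}$, with $w(sL^{-k})=w$. Consider the continuous function
$$P(w(\tau))-\big(\Phi+(L^k\tau-s)e_i\big).$$
Since $\varphi(\gamma(\tau))=\varphi(\gamma(sL^{-k}))+(\tau-sL^{-k})e_i$, it equals $L^k\big(\mathrm{Pos}_{k+1}(\gamma(\tau)_{k+1})-\varphi(\gamma(\tau))\big)$ modulo $L^k\mathbb Z^n$. So by (7.1) it stays within $2n/L$ of $L^k\mathbb Z^n$, and at $\tau=sL^{-k}$ it is within $2n/L$ of $0$. The closed $2n/L$-balls about points of $L^k\mathbb Z^n$ are disjoint, so it stays within $2n/L$ of $0$. As $\Phi\in se_i+[-\frac1{20},\frac1{20}]^n$ and $L^k\tau\in[0,1]$, we get $w(\tau)\in K$.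

*The lift exists.* By uniform continuity of $\tau\mapsto\gamma(\tau)_{k+1}$, divide the interval between $sL^{-k}$ and $s'L^{-k}$ into finitely many intervals on each of which this path moves by less than $\frac14$. Starting from $w\in K$, lift successively using the local homeomorphisms above; each partial lift ends in $K$, so the next one can start. At $\tau=s'L^{-k}$, the point $\Phi+(s'-s)e_i$ is within $2n/L$ of $P(w(\tau))$ and satisfies the congruence. So it is $\Phi(\gamma(\tau),w(\tau))$, and it lies in $s'e_i+[-\frac1{20},\frac1{20}]^n$. Thus $\gamma(s'L^{-k})\in A_{s'}$. $\square$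

**Step 19: cores.** We identify the end slices and bound their mass below. Put $A(z):=A_0(z,i)$.

*Independence of $i$.* A witness $w$ has $|P(w)|_\infty\le\frac1{20}+\frac{2n}L$, so only edges whose endpoints satisfy $|p|_\infty\le L/10$ matter. There $\iota(p,\lambda)=(z,[p,\lambda])$ for each choice of $i$.

*The other end.* $A_1(z,i)=A(a_iz)$: replace $p$ by $p-Le_i$. Near the far end $\iota(p,\lambda)=(a_iz,[p,\lambda])$ and $[p,\lambda]=[p-Le_i,\lambda]$. As $\mathrm{Pos}_k(a_iz)=\mathrm{Pos}_k(z)+L^{-k}e_i$, $\Phi$ becomes $\Phi-e_i$.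

*Location.* On $A(z)$ we have $x_k=\pi(x_{k+1})=z$, so $A(z)\subset T_z$. If $x\in A_s(z,i)$, then $x_k\in[z,a_iz]$.

*Mass.* If $\xi=(z,[p,\lambda])\in V_{k+1}$ with $|p|_\infty\le\frac L{20}-2n-1$, then $T_\xi\subset A(z)$: for $x\in T_\xi$, $x_{k+1}=\iota(w)$ with $w$ within $\frac12$ of $(p,\lambda)$, so $|\Phi|_\infty\le\frac{|p|_\infty}L+\frac1{2L}+\frac{2n}L\le\frac1{20}$. For $L$ large there are at least $(L/20)^n|J|^{n-1}=20^{-n}R$ such $\xi$. By (8.1) at level $k+1$ and overlap at most $2$,
$$\mu(A(z))\ge\tfrac12\,20^{-n}R^{-k}. \tag{9.2}$$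
The core occupies a proportion of $T_z$ that does not depend on $L$. This is crucial in the next section.

For Lipschitz $u$ put $\bar u(z)=\mu(A(z))^{-1}\int_{A(z)}u\,d\mu$.

> **Lemma 4.** For $z\in V_k$: $\ |\bar u(a_iz)-\bar u(z)|\le\dfrac{L^{-k}}{\mu(A(z))}\displaystyle\int_{\{x_k\in[z,a_iz]\}}|\bar D_iu|\,d\mu.$

*Proof.* By stationarity and (9.1), $\mu(A(a_iz))=\mathbb P_i(\gamma(L^{-k})\in A_1)=\mathbb P_i(\gamma(0)\in A_0)=\mu(A(z))$. In the same way
$$\int_{A(a_iz)}u\,d\mu-\int_{A(z)}u\,d\mu=\int1_{\gamma(0)\in A_0}\big[u(\gamma(L^{-k}))-u(\gamma(0))\big]d\mathbb P_i=\int_0^{L^{-k}}\!\!\int1_{\gamma(\tau)\in A_{L^k\tau}}(u\circ\gamma)'(\tau)\,d\mathbb P_i\,d\tau ,$$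
where (9.1) replaced $\gamma(0)\in A_0$ by $\gamma(\tau)\in A_{L^k\tau}$. By (8.2) this equals $\int_XW\,\bar D_iu\,d\mu$ with $W(x)=|\{\tau\in[0,L^{-k}]:x\in A_{L^k\tau}\}|\le L^{-k}$. And $W$ vanishes unless $x_k\in[z,a_iz]$. $\square$

## 10. The Poincaré inequality

**Step 20: a recursion over levels.** We bound the oscillation of $u$ on $T_z$ by oscillations on smaller stars plus a derivative term. For $z\in V_k$ let $\mathcal O(z)=\int_{T_z}|u-\bar u(z)|\,d\mu$. For $y\in V_{k+1}$ write $y\sim z$ if $T_y\cap T_z\ne\emptyset$. By (5.1), $y\sim z$ implies $e_k(\pi y,z)\le\frac12+\frac1{20}$. So each $y$ has $y\sim z$ for at most $2$ vertices $z$, the endpoints of an edge containing $\pi y$. For each $z$ the point $\pi y$ lies in $H_z$ or in $H_{z'}$ for a neighbor $z'$, so by (5.2) there are at most $(2n+1)R$ vertices $y\sim z$. Since $T_z\subset\bigcup_{y\sim z}T_y$,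
$$\mathcal O(z)\le\sum_{y\sim z}\big(\mathcal O(y)+\mu(T_y)|\bar u(y)-\bar u(z)|\big),$$
and since $A(z)\subset T_z$,
$$|\bar u(y)-\bar u(z)|\le\frac1{\mu(A(z))}\int_{A(z)}|u-\bar u(y)|\,d\mu\le\frac1{\mu(A(z))}\sum_{y'\sim z}\big(\mathcal O(y')+\mu(T_{y'})|\bar u(y')-\bar u(y)|\big).$$
By (8.1) and (9.2),
$$\sum_{y\sim z}\frac{\mu(T_y)}{\mu(A(z))}\le\frac{(2n+1)R\cdot(2n+1)R^{-k-1}}{\frac12\,20^{-n}R^{-k}}=2(2n+1)^220^n=:C_3,$$
which is independent of $L$. Inserting the second bound in the first,
$$\mathcal O(z)\le(1+C_3)\sum_{y\sim z}\mathcal O(y)+\mathcal E(z),\qquad\mathcal E(z)\le C_LR^{-k}\max_{y,y'\sim z}|\bar u(y)-\bar u(y')|. \tag{10.1}$$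
For $y,y'\sim z$ join $y$ to $y'$ by the path of (5.3) in $\Gamma_{k+1}$, and apply Lemma 4 at level $k+1$ to each edge, with (9.2). If $x_{k+1}$ lies on an edge of the path, then $x_k$ lies in its $\pi$-image. So
$$\mathcal E(z)\le C_LL^{-k}\int_{N_z}|\bar Du|\,d\mu,\qquad N_z=\{x:e_k(x_k,z)\le D\}.$$

**Step 21: iterating.** We iterate (10.1) $m$ times and check that the accumulated factor is beaten by $L^{-m}$. A vertex $y$ of level $k+l$ is reached from $z$ by at most $2^l$ chains $z\sim y_1\sim\dots\sim y_l=y$, $y_j\in V_{k+j}$. If it is reached, (5.1) gives $e_k(\pi_{k+l\to k}y,z)\le.55\,(1+\frac1{10}+\frac1{100}+\cdots)\le2$, and $N_y\subset N_z':=\{x:e_k(x_k,z)\le D+2\}$. Each point lies in at most $C_L$ sets $N_y$ of a given level. Thus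
$$\mathcal O(z)\le\sum_{l<m}\big(2(1+C_3)\big)^lC_LL^{-k-l}\int_{N_z'}|\bar Du|\,d\mu+\big(2(1+C_3)\big)^m\sum_{y\in V_{k+m}}\mathcal O(y).$$
Since $A(y)\subset T_y$ and $\operatorname{diam}T_y\le L^{-k-m}$, we have $\mathcal O(y)\le\mathrm{Lip}(u)L^{-k-m}\mu(T_y)$. By (8.1) and $|V_{k+m}|=R^{k+m}$ the last sum is at most $(2n+1)\mathrm{Lip}(u)L^{-k-m}$. As $C_3$ does not depend on $L$, we may require $L\ge4(1+C_3)$; then the series is bounded by a geometric series of ratio $\frac12$ and the last term tends to $0$ as $m\to\infty$. Hence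
$$\int_{T_z}|u-\bar u(z)|\,d\mu\le C_LL^{-k}\int_{N'_z}|\bar Du|\,d\mu\qquad(z\in V_k,\ k\ge0). \tag{10.2}$$

**Step 22: from stars to balls.** Let $B=B(x,r)$. Recall $\int_B|u-u_B|\le2\int_B|u-a|$ for every constant $a$.

If $r\ge1$, use $k=0$: the single $T_z$ is $X$, so $\int_B|u-u_B|\le2\int_X|u-\bar u(z)|\le C_L\int_X|\bar Du|$, while $2B=X$.

If $L^{-k-1}\le r<L^{-k}$, then by Lemma 2(ii) $B\subset\bigcup_{z\in\mathcal F}T_z$ with $\mathcal F=\{z\in V_k:e_k(z,x_k)\le C_1+1\}$. For $k=0$ there is only one vertex. For $k\ge1$, $|\mathcal F|\le C$, and any two vertices of $\mathcal F$ are joined by a path of at most $C$ edges within bounded distance of $x_k$. With a fixed $z_0\in\mathcal F$, (10.2), Lemma 4, (8.1) and (9.2) give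
$$\int_B|u-u_B|\,d\mu\le2\sum_{z\in\mathcal F}\big(\mathcal O(z)+\mu(T_z)|\bar u(z)-\bar u(z_0)|\big)\le C_LL^{-k}\int_{\{y:e_k(y_k,x_k)\le C_L\}}|\bar Du|\,d\mu .$$
By Lemma 2(i) the last set is in $\sigma B$ for some $\sigma=\sigma(n,L)\ge2$, and $L^{-k}\le Lr$. With doubling, for all balls
$$\frac1{\mu(B)}\int_B|u-u_B|\,d\mu\le C_L\,r\,\frac1{\mu(\sigma B)}\int_{\sigma B}|\bar Du|\,d\mu . \tag{10.3}$$

**Step 23: upper gradients.** Let $g$ be an upper gradient of $u$. If $\int_{2\sigma B}g\,d\mu=\infty$ there is nothing to prove. Otherwise Lemma 3 with $O=2\sigma B$ (the open ball) gives $|\bar Du|\le ng$ a.e. on $\sigma B$; if balls are taken to be closed, $\sigma B$ still lies in the open ball of twice the radius. Then (10.3) with doubling yields the $(1,1)$-Poincaré inequality with dilation $2\sigma$. So $X$ is a PI space.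

## 11. Open charts of dimension $n$

Cover $\mathbb T^n$ by finitely many balls $W_\alpha$ of radius $\frac18$, with smooth $H_\alpha:\mathbb T^n\to\mathbb R^n$ that on $W_\alpha$ are local inverses of $\mathbb R^n\to\mathbb T^n$ (multiply a local inverse by a cutoff). Let $U_\alpha=\varphi^{-1}(W_\alpha)$, which is open, and $\phi_\alpha=H_\alpha\circ\varphi:X\to\mathbb R^n$, which is Lipschitz. Discard empty $U_\alpha$; the others have positive measure, since $\operatorname{supp}\mu=X$. We claim that $(U_\alpha,\phi_\alpha)$ is a chart of dimension $n$.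

**Step 24: existence of the differential.** Let $u$ be Lipschitz and let $x_0\in U_\alpha$ be a Lebesgue point of all $\bar D_iu$; a.e. point of $U_\alpha$ is one. Put $a=(\bar D_iu(x_0))_i$ and $v=u-a\cdot\phi_\alpha$. On $U_\alpha$, Step 15 gives $\bar D_i(\phi_\alpha)_j=\delta_{ij}$, so $\bar D_iv=\bar D_iu-a_i$. By (10.3), for $B=B(x_0,r)$,
$$\frac1{\mu(B)}\int_B|v-v_B|\,d\mu=o(r)\qquad(r\to0).$$
We upgrade this to a pointwise bound: $\sup_{B(x_0,r/2)}|v-v_B|=o(r)$. Indeed, if $|v(y)-v_B|\ge\varepsilon r$ with $y\in B(x_0,r/2)$, then with $\varepsilon'=\min(\frac12,\varepsilon/(2\mathrm{Lip}(v)+1))$ we have $|v-v_B|\ge\varepsilon r/2$ on $B(y,\varepsilon'r)\subset B$. By doubling the mean is at least $c(\varepsilon)r$ with $c(\varepsilon)>0$, impossible for small $r$. Taking $r=4\rho(x_0,y)$, we get $v(y)-v(x_0)=o(\rho(x_0,y))$, i.e.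
$$u(y)=u(x_0)+a\cdot(\phi_\alpha(y)-\phi_\alpha(x_0))+o(\rho(x_0,y)).$$

**Step 25: uniqueness of the differential.** The set of $x$ for which some $i$-curve has $\gamma(0)=x$ is closed, by Arzelà–Ascoli, and has full measure, because the law of $\gamma(0)$ is $\mu$. As $\operatorname{supp}\mu=X$, it is all of $X$. Suppose $b\cdot(\phi_\alpha(y)-\phi_\alpha(x))=o(\rho(x,y))$ with $x\in U_\alpha$. Take $y=\gamma(h)$ with $\gamma(0)=x$, $h\downarrow0$. Then $\phi_\alpha(y)-\phi_\alpha(x)=he_i$ and $\rho(x,y)\le h$, so $b_i=0$. This holds for all $i$. So the differential is unique at every $x\in U_\alpha$.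

Hence $X$ is a finite union of open charts of dimension $n$, and its analytic dimension is exactly $n$. With Steps 9 and 10 (Nagata dimension), Step 14 (regularity) and Step 23 (Poincaré inequality), Theorem 1 is proved. $\blacksquare$

## 12. Products with cubes: the intermediate values

*Proof of Theorem 2.* For $m=n$ take $[0,1]^n$. Its Nagata dimension is $n$ by the facts from Lang–Schlichenmaier quoted below. Let $1\le m<n$ and let $X$ be the space of Theorem 1 of analytic dimension $n-m+1\ge2$. If $m=1$, $X$ itself has the required properties. Let $m\ge2$ and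
$$Y=X\times[0,1]^{m-1}$$
with the max metric and the product measure. $Y$ is complete and doubling, and its balls are products $B\times B'$ of balls of equal radius $r$. Write $\operatorname{av}_A$ for the average over $A$ (in the indicated variables), and $ds$ for Lebesgue measure on $[0,1]^{m-1}$.

**Step 26: Poincaré inequality on $Y$.** We reduce it to slices. For $u$ Lipschitz on $Y$ put $u_B(s)=\operatorname{av}_Bu(\cdot,s)$. Since $u_{B\times B'}=(u_B)_{B'}$ and $|u_B(s)-(u_B)_{B'}|\le\operatorname{av}_{x\in B}|u(x,s)-u(x,\cdot)_{B'}|$,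
$$\operatorname{av}_{B\times B'}|u-u_{B\times B'}|\le\operatorname{av}_{s\in B'}\operatorname{av}_{x\in B}|u(x,s)-u_B(s)|+\operatorname{av}_{x\in B}\operatorname{av}_{s\in B'}|u(x,s)-u(x,\cdot)_{B'}| .$$
An upper gradient on $Y$ restricts to upper gradients on the slices $X\times\{s\}$ and $\{x\}\times[0,1]^{m-1}$, which are isometrically embedded. So the $(1,1)$-Poincaré inequalities of the factors, with doubling to enlarge both balls to a common dilation, give that of $Y$. If we use (10.3) in the first factor instead, and the Euclidean inequality with gradients in the second (balls $B'$ are boxes, which are convex), we get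
$$\operatorname{av}_{B\times B'}|u-u_{B\times B'}|\le Cr\operatorname{av}_{\sigma B\times\sigma B'}\big(|\bar Du|+|\nabla_su|\big). \tag{12.1}$$
Here $\bar D_iu(x,s)$ is the conditional expectation of $\frac d{d\tau}u(\gamma(\tau),s)|_{\tau=0}$ given $(\gamma(0),s)$ under $\mathbb P_i\otimes ds$. For a.e. $s$ it equals $\bar D_i(u(\cdot,s))$: both functions have the same integral against $\eta(x)\theta(s)$ for all bounded Borel $\theta$, so for a.e. $s$ their slices have the same integral against every $\eta$ in a countable dense set of continuous functions.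

**Step 27: analytic dimension of $Y$.** The argument of Step 24 applies at a common Lebesgue point of the $\bar D_iu$ and of $\nabla_su$, in $U_\alpha\times[0,1]^{m-1}$, to $v=u-a\cdot\phi_\alpha-b\cdot s$, where $a,b$ are the values there: $\bar D_iv=\bar D_iu-a_i$, $\nabla_sv=\nabla_su-b$, and (12.1) replaces (10.3). Uniqueness follows as in Step 25 by moving along $i$-curves with $s$ fixed, and along lines in the $s$-directions with $x$ fixed (one-sided at the boundary of the cube). So the $(U_\alpha\times[0,1]^{m-1},(\phi_\alpha,s))$ are charts of dimension $(n-m+1)+(m-1)=n$ covering $Y$.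

**Step 28: Nagata dimension of $Y$.** We use from Lang–Schlichenmaier (*Nagata dimension, quasisymmetric embeddings, and Lipschitz extensions*, IMRN 2005) that $\dim_N(Y_1\times Y_2)\le\dim_NY_1+\dim_NY_2$ for metric spaces $Y_1,Y_2$, that $\dim_N$ is at least the topological dimension, and that $\dim_N[0,1]^{m-1}=m-1$. So $\dim_NY\le1+(m-1)=m$. For the lower bound, an $i$-curve is injective on $[0,\frac12]$ because $\varphi(\gamma(\tau))=\varphi(\gamma(0))+\tau e_i$ in the torus (of dimension $n-m+1$). So $X$ contains an arc, and $Y$ contains a homeomorphic copy of $[0,1]^m$. This compact subset has Nagata dimension at least $m$. Since $\dim_N$ is monotone under inclusion (restrict the covers), $\dim_NY\ge m$. $\blacksquare$
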